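\title{Fluctuations of the local dimension of equilibrium states need not be Brownian}

\begin{abstract}
Let $\mu$ be the equilibrium state of a H\"older potential on a basic set of an Axiom~A diffeomorphism, and let $\delta$ be its Hausdorff dimension. We consider the conjecture that, for a $\mu$-random point $x$, the process $t\mapsto(\log\mu(B(x,\varepsilon^t))-t\delta\log\varepsilon)/\sqrt{-\log\varepsilon}$ converges in law to a multiple of the Wiener process $W$ as $\varepsilon\to0$. We show that it is false in every dimension $d\ge3$. For the measure of maximal entropy on a basic set of a $C^\infty$ diffeomorphism of $\mathbb S^2\times\mathbb S^1$, the limit is $-\frac14\sqrt{\log2}\,\max(W(t),0)$. The example belongs to an explicit family of skew products over a horseshoe, for which we find the limit process and decide exactly when it is a multiple of $W$. The family also contains examples whose limit has Gaussian one-time marginals $N(0,\sigma^2t)$ and is not Brownian. The mechanism is that two stable directions read the same past symbols at different speeds.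
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Setting}

Let $M$ be a compact smooth Riemannian manifold, $B(x,r)$ the open ball of radius $r$ centered at $x\in M$, and $T$ a $C^{1+\alpha}$ diffeomorphism of $M$, $\alpha>0$. We recall the standard definitions.

A point is \emph{wandering} if it has a neighborhood $O$ with $T^nO\cap O=\emptyset$ for all $n\ge1$; the other points form the closed invariant set $\Omega(T)$, which contains the set $\mathrm{Per}(T)$ of periodic points. A compact invariant set $K$ is \emph{hyperbolic} if there are a continuous $DT$-invariant splitting $T_xM=E^s_x\oplus E^u_x$ over $K$ and constants $c>0$, $\rho\in(0,1)$ with $|DT^ne|\le c\rho^n|e|$ for $e\in E^s_x$ and $|DT^{-n}e|\le c\rho^n|e|$ for $e\in E^u_x$, for all $n\ge0$. As $M$ is compact, this does not depend on the metric. The map $T$ is \emph{Axiom~A} if $\Omega(T)$ is hyperbolic and equals $\overline{\mathrm{Per}(T)}$. Then $\Omega(T)$ is a finite disjoint union of closed invariant sets, each with a dense orbit; these are the \emph{basic sets}. The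 decomposition is unique: a dense orbit of a piece of one decomposition lies in a single piece of any other, so each piece of either decomposition is contained in a piece of the other.

Fix a basic set $\Lambda$ and a H\"older function $\varphi:M\to\mathbb R$. Among the invariant Borel probability measures $\nu$ on $\Lambda$, exactly one maximizes $h_\nu(T)+\int\varphi\,d\nu$, where $h_\nu$ is the Kolmogorov--Sinai entropy; it is the \emph{equilibrium state} $\mu=\mu_\varphi$. For $\varphi\equiv0$ it is the measure of maximal entropy. The \emph{Hausdorff dimension} $\delta$ of $\mu$ is the infimum of the Hausdorff dimensions of Borel sets of full measure. It is tied to the measure of small balls by the following fact \cite[Prop.~2.1]{Young}: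
\begin{equation}\label{eq:young}
\text{if }\ \frac{\log\mu(B(x,r))}{\log r}\to\delta_0\ \text{ as }r\to0\text{ for $\mu$-a.e.\ $x$, then }\delta=\delta_0 .
\end{equation}
When the limit exists, $\log\mu(B(x,\varepsilon^t))\approx t\delta\log\varepsilon$ is a law of large numbers in the logarithmic scale, and one asks for the fluctuations around it. For $\varepsilon\in(0,1)$ and $t\in[0,1]$ put
\[
X_\varepsilon(t)=\frac{\log\mu\left(B(x,\varepsilon^{t})\right)-t\delta\log\varepsilon}{\sqrt{-\log\varepsilon}},
\]
where $x$ is chosen at random according to $\mu$. One path of $X_\varepsilon$ records how the mass near $x$ deviates from $r^\delta$ as the radius $r$ decreases from $1$ to $\varepsilon$.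

Let $\mathcal D([0,1])$ be the space of real right-continuous functions with left limits on $[0,1]$, with the Skorokhod topology: $y_n\to y$ if and only if there are increasing homeomorphisms $\varrho_n$ of $[0,1]$ such that $\varrho_n\to\mathrm{id}$ and $y_n\circ\varrho_n\to y$ uniformly. The same definition applies to paths in $\mathbb R^k$. We use three standard facts.
\begin{itemize}
\item[(S1)] The topology is given by a separable metric that is at most the uniform distance, and if $y$ is continuous, then $y_n\to y$ if and only if $y_n\to y$ uniformly.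
\item[(S2)] The map $y\mapsto y(1)$ is continuous, because $\varrho_n(1)=1$.
\item[(S3)] The Borel $\sigma$-field is generated by the maps $y\mapsto y(t)$.
\end{itemize}
For $x$ in the support of $\mu$, the function $r\mapsto\mu(B(x,r))$ is positive, nondecreasing and left-continuous, since an open ball is the increasing union of the smaller ones; hence $t\mapsto X_\varepsilon(t)$ is right-continuous with left limits. By Fatou's lemma $x\mapsto\mu(B(x,r))$ is lower semicontinuous, so by (S3) $X_\varepsilon$ is a random element of $\mathcal D([0,1])$. We write $\Rightarrow$ for convergence in law and $W$ for the standard Wiener process. The problem, which we take from \cite{LS09}, is to decide the following statement.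

\medskip
\noindent\textbf{Conjecture.} \emph{For all $M,T,\Lambda,\varphi$ as above there is $\sigma\ge0$ such that $X_\varepsilon\Rightarrow\sigma W$ in $\mathcal D([0,1])$ as $\varepsilon\to0$.}

\subsection{Why a Brownian limit is the natural guess}\label{sec:guess}

Consider a one-dimensional model. Let $b_1,b_2,\dots$ be independent digits in $\{0,1\}$ with law $q$, $q(0),q(1)>0$, and let $\mu$ be the law of $x=\sum_{j\ge1}3b_j4^{-j}$. Two such points whose digits first differ at place $j+1$ are at distance between $\frac12 4^{-j}$ and $4^{-j}$. Hence, for $4^{-n-1}<r\le4^{-n}$, the ball $B(x,r)$ contains the points that share $n+1$ digits with $x$, and meets the support only in points that share $n$ digits with $x$. So $\log\mu(B(x,r))=\sum_{j\le n}\log q(b_j)+O(1)$. With $H(q)=-\sum_bq(b)\log q(b)$, the strong law and \eqref{eq:young} give $\delta=H(q)/\log4$, and with $L=-\log\varepsilon$,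
\[
X_\varepsilon(t)=L^{-1/2}\sum_{j\le tL/\log4}\left(\log q(b_j)+H(q)\right)+O(L^{-1/2}).
\]
This is a rescaled random walk, and Donsker's theorem (recalled in Section~\ref{sec:limit}) gives $X_\varepsilon\Rightarrow\sigma W$ with $\sigma^2=\mathrm{Var}(\log q(b_1))/\log4$.

The argument has two steps: a ball is compared with a cylinder, and the logarithm of the measure of a cylinder is an ergodic sum. The conjecture expects this picture to survive in general. For surfaces, results of the conjectured type were obtained in \cite{LS12}; we do not use them. In dimension three the first step changes nature: there is room for two stable directions, and a ball is cut out by two different conditions on the same past of the orbit.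

\subsection{Results}

\begin{theorem}\label{thm:main}
There are a $C^\infty$ Axiom~A diffeomorphism $T$ of $M=\mathbb S^2\times\mathbb S^1$ and a basic set $\Lambda$ such that, for $\varphi\equiv0$, we have $\delta=1$ and
\[
X_\varepsilon\ \Longrightarrow\ -\tfrac{\sqrt{\log 2}}{4}\,\max(W(t),0)\qquad\text{in }\mathcal D([0,1]).
\]
In particular $X_\varepsilon$ does not converge to $\sigma W$ for any $\sigma\ge0$, and $X_\varepsilon(1)$ does not converge in law to any $N(0,\sigma^2)$. This holds for every Riemannian metric on $M$.
\end{theorem}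

\begin{theorem}\label{thm:dim}
For every $d\ge3$ the conjecture fails on some manifold of dimension $d$.
\end{theorem}

In view of the results for surfaces, three is the natural threshold.

The example of Theorem~\ref{thm:main} is a member of a family. Let $\mathcal A=\{0,1\}^2$, with elements written $(b,a)$. The parameters are a strictly positive probability vector $p$ on $\mathcal A$ and two numbers $\kappa_0,\kappa_1\in(0,\frac14]$. Put
\[
q(b)=\sum_ap(b,a),\qquad\ell(b)=-\log\kappa_b\ge\log4,\qquad m=\log16,\qquad m'=q(0)\ell(0)+q(1)\ell(1).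
\]
Let $H(p)$, $H(q)$ be the Shannon entropies and $H_b$ the entropy of the probability vector $a\mapsto p(b,a)/q(b)$. Section~\ref{sec:construction} constructs, for each pair $(\kappa_0,\kappa_1)$, a $C^\infty$ Axiom~A diffeomorphism $T$ of $M=\mathbb S^2\times\mathbb S^1$ with a basic set $\Lambda$ coded by the full shift on $\mathcal A^{\mathbb Z}$, and shows that the Bernoulli measure $\mu=p^{\mathbb Z}$ is the equilibrium state of a H\"older potential. The Riemannian metric on $M$ is arbitrary.

For $(b,a)$ of law $p$, consider the centered random variables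
\[
\xi=\log p(b,a)+H(p),\qquad\eta=\log q(b)+H(q),\qquad\ell(b)-m'.
\]
A \emph{Brownian motion with covariance matrix} $A$ means $A^{1/2}$ applied to a standard one; $A$ may be singular. Let $(V_1,V_2,\Theta)$ be the Brownian motion with the covariance matrix of $(\xi,\eta,\ell(b)-m')$, and let $V_0$ be an independent Brownian motion with variance $\mathrm{Var}(\xi)$ at time $1$. We write $y^+=\max(y,0)$ and $y^-=\max(-y,0)$.

\begin{theorem}\label{thm:family}
For these $T$, $\Lambda$ and $\mu$ we have
\[
\delta=\frac{2H(p)}m+H(q)\left(\frac1{m'}-\frac1m\right)^+,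
\]
and $X_\varepsilon\Rightarrow X$ in $\mathcal D([0,1])$, where
\begin{itemize}
\item[(i)] if $m'<m$: $X(t)=V_0(\frac tm)+(V_1-V_2)(\frac tm)+U(\frac t{m'})$ with $U=V_2+\frac{H(q)}{m'}\Theta$;
\item[(ii)] if $m'>m$: $X(t)=V_0(\frac tm)+V_1(\frac tm)$;
\item[(iii)] if $m'=m$: $X(t)=V_0(\frac tm)+V_1(\frac tm)-\frac{H(q)}m\max\left(-\Theta(\frac tm),0\right)$.
\end{itemize}
The limit has the law of $\sigma W$ for some $\sigma\ge0$: in case \emph{(i)} if and only if $H_0=H_1$ or there is $s$ with $q(b)=\kappa_b^{\,s}$ for $b=0,1$; in case \emph{(ii)} always; in case \emph{(iii)} if and only if $\kappa_0=\kappa_1$. In case \emph{(i)}, even when the limit is not $\sigma W$, there is $\sigma$ such that $X(t)$ has law $N(0,\sigma^2t)$ for all $t$. In case \emph{(iii)} with $\kappa_0\ne\kappa_1$, the limit has strictly negative mean at every $t>0$.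
\end{theorem}

So the conjecture fails in two ways: in case (iii) already for the law at a fixed time, and in case (i) only for the process.

Section~\ref{sec:clocks} isolates the mechanism in symbolic form. Sections~\ref{sec:construction} and~\ref{sec:balls} build the diffeomorphisms and compare balls with cylinders; at that point the conjecture is disproved with no more than the central limit theorem. Sections~\ref{sec:limit} and~\ref{sec:class} prove Theorem~\ref{thm:family} and complete Theorem~\ref{thm:main}, and Section~\ref{sec:higher} proves Theorem~\ref{thm:dim}.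

\section{Two clocks on one sequence}\label{sec:clocks}

A point of $\Lambda$ will have a code $\omega=(\omega_k)_{k\in\mathbb Z}$, $\omega_k=(b_k,a_k)\in\mathcal A$, and three coordinates $(u,v,z)$. The unstable coordinate $u$ is read from $\omega_0,\omega_1,\dots$, and $n$ symbols determine it to precision $16^{-n}=e^{-mn}$. The stable coordinate $v$ is read from $\omega_{-1},\omega_{-2},\dots$ with the same precision. The second stable coordinate $z$ is read from $b_{-1},b_{-2},\dots$ only, and $n$ letters determine it to precision $\kappa_{b_{-1}}\cdots\kappa_{b_{-n}}=e^{-Z_n}$, where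
\[
Z_n(\omega)=\sum_{j=1}^n\ell(b_{-j}).
\]
We think of $mn$ and $Z_n$ as two clocks, one deterministic and one random, with mean steps $m$ and $m'$. To know a coordinate to precision $r\in(0,1]$, one reads symbols until its clock shows $\log(1/r)$. The numbers of symbols read are
\[
N(r)=\lfloor\log(1/r)/m\rfloor,\qquad N'(r,\omega)=\max\{n\ge0:Z_n(\omega)\le\log(1/r)\}.
\]
For integers $n,n'\ge0$ define the cylinder
\[
\mathcal C(\omega;n,n')=\{\omega':\ \omega'_k=\omega_k\ \ (-n\le k<n),\quad b'_{-k}=b_{-k}\ \ (1\le k\le n')\}
\]
(Figure~\ref{fig:cyl}). By independence of the $\omega_k$ under $\mu=p^{\mathbb Z}$,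
\begin{equation}\label{eq:G}
\log\mu(\mathcal C(\omega;n,n'))=G(\omega;n,n'):=\sum_{-n\le k<n}\log p(\omega_k)+\sum_{n<k\le n'}\log q(b_{-k}),
\end{equation}
the last sum being empty if $n'\le n$. Lemma~\ref{lem:balls} will show that the ball of radius $r$ about the point with code $\omega$ has the measure of $\mathcal C(\omega;N,N')$ up to a bounded factor. The point is the asymmetry in \eqref{eq:G}: if $N'>N$, the coordinate $z$ imposes $N'-N$ further conditions, while if $N'\le N$ it imposes nothing that $v$ has not imposed already.

\begin{figure}[ht]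
\centering
\begin{tikzpicture}[x=0.8cm,y=0.6cm]
\fill[gray!40] (-2,0) rectangle (2,2);
\fill[gray!40] (-4,1) rectangle (-2,2);
\foreach \k in {-6,...,4} \draw (\k,0)--(\k,2);
\foreach \j in {0,1,2} \draw (-6,\j)--(4,\j);
\foreach \k in {-6,...,3} \node at (\k+0.5,-0.5) {\small $\k$};
\node at (-6.6,1.5) {$b_k$};
\node at (-6.6,0.5) {$a_k$};
\node at (-6.6,-0.5) {$k$};
\draw[|->] (0.05,2.5)--(2,2.5) node[right] {$u$};
\draw[|->] (-0.05,2.5)--(-2,2.5) node[left] {$v$};
\draw[|->] (-0.05,3.2)--(-4,3.2) node[left] {$z$};
\end{tikzpicture}
\caption{The letters of the code $(b_k,a_k)_{k\in\mathbb Z}$ that are prescribed in the cylinder $\mathcal C(\omega;n,n')$ are shaded, here for $n=2$, $n'=4$. The coordinates $u$ and $v$ fix $n$ full symbols of the future and of the past; the coordinate $z$ fixes $n'$ letters $b$ of the past, of which only $(n'-n)^+$ are not fixed by $v$.}\label{fig:cyl}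
\end{figure}

The example of Theorem~\ref{thm:main} is
\begin{equation}\label{eq:special}
p\equiv\tfrac14,\qquad\kappa_0=\tfrac14,\qquad\kappa_1=\tfrac1{64}.
\end{equation}
Here $q\equiv\frac12$, $\ell(0)=\log4$, $\ell(1)=3\log4$ and $m'=2\log4=m$: the clocks run at the same mean speed. All randomness of the weights is switched off, and
\begin{equation}\label{eq:Gspecial}
G(\omega;N,N')=-mN-(N'-N)^+\log2 .
\end{equation}
Take $r=4^{-4}$. Then $N=2$, and $N'$ is the largest $n$ for which the first $n$ steps, of size $1$ for $b=0$ and $3$ for $b=1$, add up to at most $4$. The six possible beginnings of the past give: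
\[
\begin{array}{l|cccccc}
b_{-1}b_{-2}\cdots&0000&0001&001&01&10&11\\ \hline
\text{probability}&1/16&1/16&1/8&1/4&1/4&1/4\\
N'&4&3&2&2&2&1\\
\mu(\mathcal C(\omega;N,N'))&r/4&r/2&r&r&r&r
\end{array}
\]
An excess of letters $0$ slows the clock $Z_n$, more letters are read, and mass is lost. An excess of letters $1$, as in the last column, brings no gain. At scale $r=e^{-L}$ the difference $N'-N$ fluctuates at order $\sqrt L$ with both signs, and only its positive part is seen. This excludes a centered Gaussian limit. Below, $N(0,0)$ is the point mass at $0$.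

\begin{proposition}\label{prop:onesided}
Assume \eqref{eq:special}, let $\omega$ have law $\mu$, and for $L>0$ write $N=N(e^{-L})$, $N'=N'(e^{-L},\omega)$. Let $\Xi_L$ be random variables with
\[
\left|\Xi_L+\log2\;\frac{(N'-N)^+}{\sqrt L}\right|\le\frac{C_1}{\sqrt L}
\]
for a constant $C_1$. Then $\Xi_L$ does not converge in law to $N(0,\sigma^2)$ as $L\to\infty$, for any $\sigma\ge0$.
\end{proposition}

\begin{proof}
Suppose $\Xi_L\Rightarrow\Xi$ with $\Xi$ of law $N(0,\sigma^2)$. Recall the portmanteau inequalities: $\mathbb P(\Xi\in O)\le\liminf\mathbb P(\Xi_L\in O)$ for open $O$, and $\mathbb P(\Xi\in F)\ge\limsup\mathbb P(\Xi_L\in F)$ for closed $F$. Since $\Xi_L\le C_1L^{-1/2}$, the first inequality gives $\mathbb P(\Xi>y)=0$ for every $y>0$, so $\sigma=0$.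

It remains to exclude $\Xi=0$. Let $S_n=\sum_{j=1}^n(2b_{-j}-1)$, a simple symmetric random walk; then $Z_n=(2n+S_n)\log4$. Let $n=N+\lceil\sqrt L\rceil$. As $Z_n$ increases with $n$,
\[
\{N'\ge n\}=\{Z_n\le L\}=\{S_n\le L/\log4-2n\}\supset\{S_n\le-2\lceil\sqrt L\rceil\},
\]
where the inclusion uses $L/\log4=2L/m\ge2N$. Since $n\sim L/m$, we have $2\lceil\sqrt L\rceil/\sqrt n\to2\sqrt m$, and by the central limit theorem the probability of the last event tends to $\Phi(-2\sqrt m)>0$, with $\Phi$ the standard normal distribution function. On $\{N'\ge n\}$ we have $\Xi_L\le-\log2+C_1L^{-1/2}$. Hence $\mathbb P(\Xi\le-\frac12\log2)\ge\Phi(-2\sqrt m)>0$, which contradicts $\Xi=0$.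
\end{proof}

\section{The diffeomorphisms}\label{sec:construction}

We must realize the three coordinates on a basic set of a diffeomorphism of a compact manifold and control the whole nonwandering set. The coordinates $u,v$ come from a linear horseshoe. The coordinate $z$ comes from affine contractions of a line whose ratio and translation depend on the letter $b$; adding a point at infinity makes the line compact at the cost of one more repelling direction. Write $\mathbb S^2=\mathbb R^2\cup\{\infty\}$, $\mathbb S^1=\mathbb R\cup\{\infty\}$ (the projective line), $Q=[0,1]^2$, and let $\tau$ be the shift, $(\tau\omega)_k=\omega_{k+1}$.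

\begin{proposition}\label{prop:construction}
Let $\kappa_0,\kappa_1\in(0,\frac14]$. There are a $C^\infty$ Axiom~A diffeomorphism $T$ of $\mathbb S^2\times\mathbb S^1$, a basic set $\Lambda\subset Q\times[0,\frac43]$, a homeomorphism $\pi:\mathcal A^{\mathbb Z}\to\Lambda$ with $T\circ\pi=\pi\circ\tau$, and $\gamma\in(0,\frac23]$ such that the following holds for $\pi(\omega)=(u,v,z)$, $\pi(\omega')=(u',v',z')$ and $n\ge0$.
\begin{itemize}
\item[(a)] If $\omega_k=\omega'_k$ for $0\le k<n$, then $|u-u'|\le e^{-mn}$; if also $\omega_n\ne\omega'_n$, then $|u-u'|\ge\gamma e^{-mn}$.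
\item[(b)] If $\omega_{-k}=\omega'_{-k}$ for $1\le k\le n$, then $|v-v'|\le e^{-mn}$; if also $\omega_{-n-1}\ne\omega'_{-n-1}$, then $|v-v'|\ge\gamma e^{-mn}$.
\item[(c)] If $b_{-k}=b'_{-k}$ for $1\le k\le n$, then $|z-z'|\le\frac43e^{-Z_n(\omega)}$; if also $b_{-n-1}\ne b'_{-n-1}$, then $|z-z'|\ge\gamma e^{-Z_n(\omega)}$.
\end{itemize}
\end{proposition}

\begin{proof}
\emph{Step 1: the horseshoe.} By \cite[\S I.5]{Smale} (see also \cite[\S2.5.c]{KH} and \cite[Ch.~VIII]{Robinson}) there is a $C^\infty$ Axiom~A diffeomorphism $h$ of $\mathbb S^2$ such that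
\begin{itemize}
\item $\Omega(h)$ is the disjoint union of $\Lambda_h=\bigcap_{n\in\mathbb Z}h^nQ$ and two fixed points, a sink and a source;
\item $Q\cap h^{-1}Q=R_0\cup R_1$ with $R_i=I_i\times[0,1]$ and $h(R_i)=[0,1]\times J_i$, where $I_0,I_1$ are disjoint closed intervals of length $\frac14$, and so are $J_0,J_1$;
\item $h|_{R_i}$ is affine with linear part $\mathrm{diag}(\pm4,\pm\frac14)$;
\end{itemize}
and the coding $w\mapsto(i_k(w))_{k\in\mathbb Z}$, defined by $h^kw\in R_{i_k(w)}$, conjugates $h|_{\Lambda_h}$ to the full shift on $\{0,1\}^{\mathbb Z}$. Let $\gamma_0\in(0,1)$ be smaller than the gaps between $I_0$ and $I_1$ and between $J_0$ and $J_1$. Let $w=(u,v)$ and $w'=(u',v')$ be points of $\Lambda_h$ with codes $(i_k)$, $(i'_k)$.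

If $i_k=i'_k$ for $0\le k<n$, the same $n$ affine maps carry $w,w'$ to $h^nw,h^nw'\in Q$, whose first coordinates differ by $4^n|u-u'|$. This number is at most $1$, and at least $\gamma_0$ if $i_n\ne i'_n$, because the first coordinates then lie in different intervals $I_i$. If $i_k=i'_k$ for $-n\le k<0$, the second coordinates of $h^{-n}w$, $h^{-n}w'$ differ by $4^n|v-v'|$. This is at most $1$, and at least $\gamma_0$ if $i_{-n-1}\ne i'_{-n-1}$, because $h^{-n}w\in h(R_{i_{-n-1}})=[0,1]\times J_{i_{-n-1}}$.

\emph{Step 2: the square of the horseshoe.} Let $f=h^2$. Passing to $f$ places the base rate $m=\log16$ strictly above the lower bound $\log4$ for $\ell$, so that all three cases of Theorem~\ref{thm:family} occur, and it supplies a letter $a$ that $v$ sees and $z$ does not. We have $\mathrm{Per}(f)=\mathrm{Per}(h)$ and $\Omega(f)\subset\Omega(h)=\overline{\mathrm{Per}(h)}\subset\Omega(f)$, so $\Omega(f)=\Omega(h)$ and $f$ is Axiom~A with the same splitting. The code $\omega_k=(b_k,a_k)=(i_{2k},i_{2k+1})$ conjugates $f|_{\Lambda_h}$ to $\tau$ on $\mathcal A^{\mathbb Z}$.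 Put $\gamma=\gamma_0/4$. Agreement of $n$ symbols $\omega_k$ is agreement of $2n$ digits $i_k$, which gives the upper bounds $4^{-2n}=e^{-mn}$ in (a) and (b). If the next symbols differ, the number of agreeing digits is $2n$ or $2n+1$, which gives the lower bounds $\gamma_04^{-2n-1}=\gamma e^{-mn}$.

\emph{Step 3: the skew product.} The sink and the source lie outside $Q$, since a fixed point in $Q$ belongs to $\Lambda_h$. So $R_0$, $R_1$, the sink and the source are pairwise disjoint compact sets, and there are $C^\infty$ functions $\beta:\mathbb S^2\to[0,1]$ and $\kappa:\mathbb S^2\to[\min\kappa_i,\max\kappa_i]\subset(0,\frac14]$ with $\beta=i$, $\kappa=\kappa_i$ near $R_i$, both constant near the sink and near the source. Define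
\[
T(w,z)=\left(f(w),\ \kappa(w)z+\beta(w)\right)\quad(z\in\mathbb R),\qquad T(w,\infty)=(f(w),\infty).
\]
The inverse is $(w,z)\mapsto(w^-,(z-\beta(w^-))/\kappa(w^-))$ with $w^-=f^{-1}w$. In the coordinate $y=1/z$ near $\infty$ the fiber maps of $T$ and $T^{-1}$ are $y\mapsto y/(\kappa(w)+\beta(w)y)$ and $y\mapsto\kappa(w^-)y/(1-\beta(w^-)y)$, which are smooth near $y=0$. So $T$ is a $C^\infty$ diffeomorphism.

\emph{Step 4: the nonwandering set.} Since the fibers are contracted, we look for an invariant graph that attracts $\mathbb S^2\times\mathbb R$. The series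
\[
\psi(w)=\sum_{k\ge1}\kappa(f^{-1}w)\cdots\kappa(f^{-(k-1)}w)\,\beta(f^{-k}w)
\]
has $k$th term in $[0,4^{1-k}]$, so $\psi$ is continuous with values in $[0,\frac43]$, and
\begin{equation}\label{eq:psi}
\psi(fw)=\beta(w)+\kappa(w)\psi(w).
\end{equation}
Let $D(w,z)=|z-\psi(w)|$, a continuous function on the open invariant set $\mathbb S^2\times\mathbb R$. By \eqref{eq:psi}, $D(T(w,z))=\kappa(w)D(w,z)\le\frac14D(w,z)$. If $D(P)=D_0>0$, the open neighborhood $O=\{D_0/2<D<2D_0\}$ of $P$ satisfies $T^nO\subset\{D<D_0/2\}$ for $n\ge1$, so $P$ is wandering. If $w$ is wandering for $f$ with neighborhood $O'$, then $O'\times\mathbb S^1$ shows that each $(w,z)$ is wandering for $T$. Therefore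
\[
\Omega(T)\subset\Omega':=\{(w,\psi(w)):w\in\Omega(f)\}\cup\{(w,\infty):w\in\Omega(f)\}.
\]
On each of these two compact invariant pieces, the projection to $\mathbb S^2$ conjugates $T$ to $f|_{\Omega(f)}$. So periodic points are dense in $\Omega'$, and $\Omega(T)=\Omega'=\overline{\mathrm{Per}(T)}$.

\emph{Step 5: hyperbolicity.} The functions $\kappa,\beta$ are locally constant near $\Omega(f)$, which lies in the union of the four sets of Step~3. Hence $DT=Df\oplus\kappa(w)$ on the first piece of $\Omega'$, and $DT=Df\oplus\kappa(w)^{-1}$ on the second, in the coordinate $y$ at $y=0$. Add the fiber direction to the stable bundle of $f$ on the first piece and to the unstable bundle on the second. As $\kappa\le\frac14$, this splitting is hyperbolic, and $T$ is Axiom~A. The set $\Omega(T)$ is the disjoint union of six closed invariant sets with a dense orbit, namely four fixed points and two copies of the full shift; by uniqueness of the decomposition these are the basic sets. Let $\Lambda=\{(w,\psi(w)):w\in\Lambda_h\}$ and $\pi(\omega)=(w,\psi(w))$, where $w$ has code $\omega$.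

\emph{Step 6: the coordinate $z$.} Write $z(\omega)$ for the last coordinate of $\pi(\omega)$. Since $f^{-1}w\in R_{b_{-1}}$, \eqref{eq:psi} reads $z(\omega)=b_{-1}+\kappa_{b_{-1}}z(\tau^{-1}\omega)$. Thus $z\in[0,\frac13]$ if $b_{-1}=0$ and $z\in[1,\frac43]$ if $b_{-1}=1$; the bound $\kappa_b\le\frac14$ leaves a gap of length $\frac23$. If $b_{-k}=b'_{-k}$ for $1\le k\le n$, iterating gives $z(\omega)-z(\omega')=e^{-Z_n(\omega)}\left(z(\tau^{-n}\omega)-z(\tau^{-n}\omega')\right)$. The last difference is at most $\frac43$ in absolute value, and at least $\frac23\ge\gamma$ if $b_{-n-1}\ne b'_{-n-1}$. This is (c).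
\end{proof}

From now on we identify $\Lambda$ with $\mathcal A^{\mathbb Z}$ through $\pi$.

\begin{lemma}\label{lem:eq}
The measure $\mu=p^{\mathbb Z}$ is the equilibrium state of a smooth function $\varphi$ on $M$. If $p\equiv\frac14$, it is the equilibrium state of $\varphi\equiv0$.
\end{lemma}

\begin{proof}
The four sets $\{\omega_0=i\}$, $i\in\mathcal A$, are disjoint compact subsets of $M$, so there is a smooth $\varphi$ with $\varphi=\log p(\omega_0)$ on $\Lambda$. Let $\nu$ be an invariant probability on $\Lambda$ and $\nu_i=\nu(\omega_0=i)$. The partition by $\omega_0$ is generating, so $h_\nu$ is the entropy of the shift relative to it, which by subadditivity is at most $-\sum_i\nu_i\log\nu_i$. By concavity of the logarithm,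
\[
h_\nu+\int\varphi\,d\nu\le\sum_{\nu_i>0}\nu_i\log\frac{p(i)}{\nu_i}\le\log\sum_{\nu_i>0}p(i)\le0 .
\]
For $\nu=\mu$ we have $h_\mu=H(p)=-\int\varphi\,d\mu$, so $\mu$ attains the maximum. If $p\equiv\frac14$, then $\varphi$ is constant on $\Lambda$, and adding a constant to the potential does not change the maximizer.
\end{proof}

\section{The measure of balls}\label{sec:balls}

Fix a Riemannian metric on $M$, with distance $\mathrm{dist}$, and let $p_{\min}=\min p>0$.

\begin{lemma}\label{lem:balls}
There is a constant $C$ such that for all $r\in(0,1]$ and all $x=\pi(\omega)\in\Lambda$,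
\[
\left|\log\mu(B(x,r))-G(\omega;N(r),N'(r,\omega))\right|\le C.
\]
\end{lemma}

\begin{proof}
\emph{Distances.} Let $d_\infty$ be the sup-distance in the chart $\mathbb R^2\times\mathbb R$, $K=Q\times[0,\frac43]$, and $K'$ the closed $d_\infty$-neighborhood of $K$ of radius $1$. On the compact set $K'$ the Riemannian norm and the sup-norm of tangent vectors are comparable. A segment between two points of $K$ stays in $K$, so $\mathrm{dist}\le c_0d_\infty$ on $K$. A path between two points $P,P'\in K$ either stays in $K'$, and then has sup-length at least $d_\infty(P,P')$, or has an initial part in $K'$ of sup-length at least $1\ge\frac34d_\infty(P,P')$. So $c_0^{-1}d_\infty\le\mathrm{dist}\le c_0d_\infty$ on $K$ for some $c_0\ge1$. This is the only place where the metric enters.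

\emph{Balls between cylinders.} Choose an integer $c\ge1$ with $\frac434^{1-c}\le1/c_0$ and $4^c\ge c_0/\gamma$. We claim that, with $N=N(r)$ and $N'=N'(r,\omega)$,
\begin{equation}\label{eq:sandwich}
\mathcal C(\omega;N+c,N'+c)\subset B(x,r)\cap\Lambda\subset\mathcal C(\omega;(N-c)^+,(N'-c)^+).
\end{equation}
Statements (a), (b), (c) of Proposition~\ref{prop:construction} have a common form. Each concerns a coordinate, a sequence of letters, and a clock $t_n$ ($t_n=mn$ for $u$ and $v$, $t_n=Z_n(\omega)$ for $z$) with $t_0=0$ and steps $t_{n+1}-t_n\ge\log4$. Let $n_r=\max\{n:t_n\le\log(1/r)\}$, which is $N$, $N$, $N'$ respectively; then $e^{-t_{n_r+1}}<r\le e^{-t_{n_r}}$.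

If $\omega'$ lies in the left side of \eqref{eq:sandwich}, then for each coordinate the first $n_r+c$ letters of $\omega$ and $\omega'$ agree, so the coordinates differ by at most $\frac43e^{-t_{n_r+c}}\le\frac434^{1-c}e^{-t_{n_r+1}}<r/c_0$. Hence $\mathrm{dist}(x,\pi(\omega'))<r$.

If $\pi(\omega')\in B(x,r)$, each coordinate differs by less than $c_0r$. Suppose that for some coordinate exactly the first $j$ letters agree, with $j<n_r$. Then $\gamma e^{-t_j}<c_0r\le c_0e^{-t_{n_r}}$, so $(n_r-j)\log4\le t_{n_r}-t_j<\log(c_0/\gamma)\le c\log4$ and $j>n_r-c$. So for each coordinate at least $(n_r-c)^+$ letters agree, which is the right inclusion.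

\emph{Comparing the cylinders.} By \eqref{eq:G}, raising $n$ by one adds to $G(\omega;n,n')$ the term $\log p(\omega_n)$ and one of the terms $\log p(\omega_{-n-1})$, $\log\left(p(\omega_{-n-1})/q(b_{-n-1})\right)$; raising $n'$ by one adds $\log q(b_{-n'-1})$ or $0$. All these terms lie in $[\log p_{\min},0]$, because $p_{\min}\le p(b,a)\le q(b)\le1$. Both outer cylinders in \eqref{eq:sandwich} differ from $\mathcal C(\omega;N,N')$ by at most $c$ steps in each index, so $C=3c\log(1/p_{\min})$ works. Positivity of $p$ is used here.
\end{proof}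

\begin{corollary}\label{cor:dim}
$\delta=\frac{2H(p)}m+H(q)\left(\frac1{m'}-\frac1m\right)^+$.
\end{corollary}

\begin{proof}
Let $L=\log(1/r)\to\infty$. All limits hold for $\mu$-a.e.\ $\omega$, by the strong law of large numbers. We have $N/L\to1/m$. Since $Z_n/n\to m'$, $N'\to\infty$ and $Z_{N'}\le L<Z_{N'+1}$, also $N'/L\to1/m'$. The first sum in $G(\omega;N,N')$ is $-2H(p)N+o(L)$. With $A_n=\sum_{k=1}^n\log q(b_{-k})=-H(q)n+o(n)$, the second sum is $A_{N'}-A_N$ if $N'>N$ and $0$ otherwise, so it equals $-H(q)(N'-N)^++o(L)$. By Lemma~\ref{lem:balls}, $\log\mu(B(x,r))/\log r$ tends to the stated constant, and \eqref{eq:young} applies.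
\end{proof}

Let $L=-\log\varepsilon$ and, for $t\in[0,1]$, let $N_t=N(\varepsilon^t)=\lfloor tL/m\rfloor$ and $N'_t=N'(\varepsilon^t,\omega)=\max\{n:Z_n\le tL\}$. Lemma~\ref{lem:balls} reduces the problem to a symbolic process:
\begin{equation}\label{eq:XY}
\sup_{t\in[0,1]}|X_\varepsilon(t)-Y^L(t)|\le\frac C{\sqrt L},\qquad Y^L(t)=\frac{G(\omega;N_t,N'_t)+\delta tL}{\sqrt L}.
\end{equation}
The paths of $Y^L$ lie in $\mathcal D([0,1])$, since $N_t$ and $N'_t$ are right-continuous step functions.

\begin{corollary}\label{cor:false}
For the parameters \eqref{eq:special} and $\varphi\equiv0$ we have $\delta=1$, the variable $X_\varepsilon(1)$ does not converge in law to any $N(0,\sigma^2)$, and $X_\varepsilon$ does not converge in law to any $\sigma W$. The conjecture is false.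
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:eq}, $\mu=\mu_\varphi$ for $\varphi\equiv0$. As $m'=m$ and $H(p)=\log4$, Corollary~\ref{cor:dim} gives $\delta=2\log4/\log16=1$. By \eqref{eq:Gspecial}, $\sqrt L\,Y^L(1)=(L-mN_1)-(N'_1-N_1)^+\log2$ with $0\le L-mN_1<m$. So by \eqref{eq:XY} the variables $\Xi_L=X_\varepsilon(1)$ satisfy the hypothesis of Proposition~\ref{prop:onesided} with $C_1=C+m$. If $X_\varepsilon\Rightarrow\sigma W$, then $X_\varepsilon(1)\Rightarrow\sigma W(1)$ by (S2), a contradiction.
\end{proof}

\section{The limit process}\label{sec:limit}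

The process $Y^L$ is made of random walks, but one of them is stopped at the random time $N'_t$, which depends on the same symbols. We treat all the walks, including the clock $Z_n$, as one walk in $\mathbb R^4$, and show that $Y^L$ is asymptotically a fixed function of it. Regard $\xi,\eta,\ell-m'$ as functions on $\mathcal A$, and for $t\in[0,1]$ put
\[
\mathbf V^L(t)=(V_0^L,V_1^L,V_2^L,\Theta^L)(t)=L^{-1/2}\sum_{1\le k\le\lfloor Lt\rfloor}\left(\xi(\omega_{k-1}),\ \xi(\omega_{-k}),\ \eta(\omega_{-k}),\ \ell(b_{-k})-m'\right).
\]
The time interval $[0,1]$ suffices: $N_t/L$, $N'_t/L$, $t/m$ and $t/m'$ are at most $1/\log4<1$. The clock is recovered from $Z_n=m'n+\sqrt L\,\Theta^L(n/L)$ for $n\le L$. Let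
\[
\Delta^L(t)=\frac{N'_t-N_t}{\sqrt L},\qquad\lambda=\frac1{m'}-\frac1m .
\]
Centering the sums in \eqref{eq:G} gives the identity
\begin{equation}\label{eq:Ydec}
\begin{aligned}
Y^L(t)={}&V_0^L\left(\tfrac{N_t}L\right)+V_1^L\left(\tfrac{N_t}L\right)+\frac{\delta tL-2H(p)N_t}{\sqrt L}-H(q)\Delta^L(t)^+\\
&+\mathbf 1_{\{\Delta^L(t)>0\}}\left(V_2^L\left(\tfrac{N'_t}L\right)-V_2^L\left(\tfrac{N_t}L\right)\right).
\end{aligned}
\end{equation}
In particular $Y^L$ is determined by the path $\mathbf V^L$. For a continuous path $\mathbf v=(v_0,v_1,v_2,\theta)$ on $[0,1]$, let $\Psi(\mathbf v)$ be the path obtained by substituting $\mathbf v$ for $(V_0,V_1,V_2,\Theta)$ in the formula for $X$ in the relevant case of Theorem~\ref{thm:family}. The core of the proof is deterministic.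

\begin{lemma}\label{lem:det}
Let $L_j\to\infty$ and $\omega^{(j)}\in\mathcal A^{\mathbb Z}$ be such that the paths $\mathbf V^{L_j}$ computed at $\omega^{(j)}$ converge uniformly on $[0,1]$ to a continuous path $\mathbf v$. Then the paths $Y^{L_j}$ computed at $\omega^{(j)}$ converge uniformly to $\Psi(\mathbf v)$.
\end{lemma}

\begin{proof}
We drop the index $j$; $o(1)$ and $O(\cdot)$ are uniform in $t\in[0,1]$. Note that $\mathbf v(0)=0$. By uniform convergence and uniform continuity of $\mathbf v$,
\begin{equation}\label{eq:sub}
\mathbf V^L(\alpha_L(t))=\mathbf v(\alpha(t))+o(1)\quad\text{whenever }\alpha_L(t)=\alpha(t)+o(1).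
\end{equation}

\emph{The random clock.} From $Z_{N'_t}\le tL<Z_{N'_t+1}\le Z_{N'_t}+\max\ell$ we get
\[
m'\frac{N'_t}L+L^{-1/2}\,\Theta^L\left(\tfrac{N'_t}L\right)=t+O(1/L).
\]
The paths $\Theta^L$ are uniformly bounded, so $N'_t/L=t/m'+o(1)$. Multiplying the display by $\sqrt L/m'$ and using \eqref{eq:sub} gives the second-order term:
\begin{equation}\label{eq:clock}
\frac{N'_t}{\sqrt L}=\frac{t\sqrt L}{m'}-\frac1{m'}\theta\left(\tfrac t{m'}\right)+o(1),\qquad\text{hence}\qquad\Delta^L(t)=\lambda t\sqrt L-\frac1{m'}\theta\left(\tfrac t{m'}\right)+o(1),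
\end{equation}
because $N_t=tL/m+O(1)$. By Corollary~\ref{cor:dim}, $\delta tL-2H(p)N_t=H(q)\lambda^+tL+O(1)$. So \eqref{eq:Ydec} and \eqref{eq:sub} give
\begin{equation}\label{eq:Yred}
Y^L(t)=v_0\left(\tfrac tm\right)+v_1\left(\tfrac tm\right)+H(q)\left(\lambda^+t\sqrt L-\Delta^L(t)^+\right)+\mathbf 1_{\{\Delta^L(t)>0\}}E^L(t)+o(1),
\end{equation}
where $E^L(t)=V_2^L(N'_t/L)-V_2^L(N_t/L)$. We have two descriptions of $E^L$:
\begin{equation}\label{eq:E}
|E^L(t)|\le|\Delta^L(t)|\max|\eta|,\qquad E^L(t)=v_2\left(\tfrac t{m'}\right)-v_2\left(\tfrac tm\right)+o(1),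
\end{equation}
the first because $E^L(t)$ is $\pm L^{-1/2}$ times a sum of $|N'_t-N_t|$ values of $\eta$, the second by \eqref{eq:sub}.

\emph{The sign of $\Delta^L$ when $\lambda\ne0$.} The drift $\lambda t\sqrt L$ dominates except for $t$ near $0$, where it is small and the sign of $\Delta^L$ may be wrong. We claim that $(\Delta^L)^-=o(1)$ if $\lambda>0$ and $(\Delta^L)^+=o(1)$ if $\lambda<0$. By \eqref{eq:clock}, either quantity is at most $\left(\frac1{m'}|\theta(\frac t{m'})|-|\lambda|t\sqrt L\right)^++o(1)$. For $t\ge L^{-1/4}$ the positive part vanishes as soon as $|\lambda|L^{1/4}\ge\frac1{m'}\max|\theta|$. For $t\le L^{-1/4}$ it is at most $\frac1{m'}\sup_{t\le L^{-1/4}}|\theta(\frac t{m'})|$, which tends to $0$ since $\theta$ is continuous and $\theta(0)=0$.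

\emph{Case (i), $\lambda>0$.} Here $(\Delta^L)^+=\Delta^L+o(1)$, so the third term of \eqref{eq:Yred} is $\frac{H(q)}{m'}\theta(\frac t{m'})+o(1)$ by \eqref{eq:clock}. Removing the indicator changes the fourth term by at most $\Delta^L(t)^-\max|\eta|=o(1)$, and then the second part of \eqref{eq:E} applies. The sum is $v_0(\frac tm)+(v_1-v_2)(\frac tm)+(v_2+\frac{H(q)}{m'}\theta)(\frac t{m'})+o(1)$.

\emph{Case (ii), $\lambda<0$.} The third term is $-H(q)\Delta^L(t)^+=o(1)$, and the fourth is at most $\Delta^L(t)^+\max|\eta|=o(1)$ in absolute value.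

\emph{Case (iii), $\lambda=0$.} Since $y\mapsto y^+$ is $1$-Lipschitz, \eqref{eq:clock} shows that the third term is $-\frac{H(q)}m\max(-\theta(\frac tm),0)+o(1)$. The fourth is $o(1)$ by the second part of \eqref{eq:E}, as $m'=m$.
\end{proof}

We recall two textbook theorems. \emph{Donsker's theorem}: if $\zeta_1,\zeta_2,\dots$ are independent, identically distributed, centered, bounded random vectors in $\mathbb R^k$, then $t\mapsto L^{-1/2}\sum_{j\le\lfloor Lt\rfloor}\zeta_j$ converges in law in $\mathcal D([0,1],\mathbb R^k)$, as $L\to\infty$, to the Brownian motion with the covariance matrix of $\zeta_1$. \emph{Skorokhod's representation theorem}: if $\mathbf V_j\Rightarrow\mathbf V$ in a separable metric space, there are random elements $\tilde{\mathbf V}_j$, $\tilde{\mathbf V}$ on one probability space, with the same laws as $\mathbf V_j$, $\mathbf V$, such that $\tilde{\mathbf V}_j\to\tilde{\mathbf V}$ almost surely.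

\begin{proof}[Proof of the convergence in Theorem~\ref{thm:family}]
Fix $\varepsilon_j\to0$ and let $L_j=-\log\varepsilon_j$. The summands of $\mathbf V^L$ depend on the disjoint pairs $(\omega_{k-1},\omega_{-k})$, $k\ge1$, so they are independent and identically distributed, and the first component is independent of the other three. By Donsker's theorem, $\mathbf V^{L_j}\Rightarrow\mathbf V=(V_0,V_1,V_2,\Theta)$. Take copies $\tilde{\mathbf V}_j\to\tilde{\mathbf V}$ as in the representation theorem; by (S1) the convergence is almost surely uniform.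

The path $\mathbf V^L$ depends on finitely many symbols, so it takes values in a finite set $F_L$ of paths, and $Y^L=\Psi_L(\mathbf V^L)$ for a map $\Psi_L$ on $F_L$. Almost surely $\tilde{\mathbf V}_j\in F_{L_j}$ for all $j$, so $\tilde{\mathbf V}_j$ is the path $\mathbf V^{L_j}$ computed at some $\omega^{(j)}$, and Lemma~\ref{lem:det} gives $\Psi_{L_j}(\tilde{\mathbf V}_j)\to\Psi(\tilde{\mathbf V})$ uniformly. Since $\Psi_{L_j}(\tilde{\mathbf V}_j)$ has the law of $Y^{L_j}$ and $\Psi(\tilde{\mathbf V})$ has the law of $X$, we get $Y^{L_j}\Rightarrow X$. Convergence in law can be tested on bounded Lipschitz functions, so \eqref{eq:XY} and (S1) give $X_{\varepsilon_j}\Rightarrow X$. The sequence $\varepsilon_j$ was arbitrary.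
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $T$ and $\Lambda$ from Proposition~\ref{prop:construction} with the parameters \eqref{eq:special}. By Corollary~\ref{cor:false}, only the limit remains to be identified. We are in case (iii), with $\xi=0$, so $V_0=V_1=0$; moreover $H(q)/m=\log2/(4\log2)=\frac14$ and $\ell-m'=\pm\log4$, so $\mathrm{Var}(\ell)=4(\log2)^2$. Hence $t\mapsto-\Theta(t/m)$ is a Brownian motion with variance $4(\log2)^2t/(4\log2)=t\log2$, and $X(t)=-\frac14\max(-\Theta(\frac tm),0)$ has the law of $-\frac{\sqrt{\log2}}4\max(W(t),0)$. The metric was arbitrary in Lemma~\ref{lem:balls}.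
\end{proof}

\begin{remark}\label{rem:U}
A random clock alone does not destroy the Brownian limit. In the setting of Lemma~\ref{lem:det}, the condition imposed by $z$ alone has logarithmic mass $\sum_{k\le N'_t}\log q(b_{-k})=\sqrt L\,V_2^L(N'_t/L)-H(q)N'_t$, and by \eqref{eq:clock}
\[
L^{-1/2}\Big(\sum_{k\le N'_t}\log q(b_{-k})+\frac{H(q)}{m'}tL\Big)=\Big(v_2+\frac{H(q)}{m'}\theta\Big)\left(\tfrac t{m'}\right)+o(1).
\]
So $U(t/m')$ is the Brownian limit for $z$ alone. The formula of case (i) then reads as follows: the future contributes $V_0$, the letters $b$ of the past contribute $U$ at the speed of the faster reader $z$, and the letters $a$ given $b$, with weights $p(b,a)/q(b)$, contribute $V_1-V_2$ at the speed of $v$.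
\end{remark}

\section{When the limit is Brownian}\label{sec:class}

\begin{proof}[End of the proof of Theorem~\ref{thm:family}]
The value of $\delta$ is Corollary~\ref{cor:dim}.

\emph{Case (ii).} The sum of the independent Brownian motions $V_0(\frac tm)$ and $V_1(\frac tm)$ has the law of $\sigma W$ with $\sigma^2=2\mathrm{Var}(\xi)/m$.

\emph{Case (iii).} If $\kappa_0=\kappa_1$, then $\ell$ is constant, $\Theta=0$, and the limit is as in case (ii). If $\kappa_0\ne\kappa_1$, then $\mathrm{Var}(\ell)>0$ and $H(q)>0$ because $q(0),q(1)>0$. For $t>0$ the variable $\Theta(\frac tm)$ is a nondegenerate centered Gaussian, so $\mathbb E[X(t)]=-\frac{H(q)}m\mathbb E\max(-\Theta(\frac tm),0)<0$, while $\sigma W(t)$ is centered.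

\emph{Case (i).} Now $X$ is a continuous centered Gaussian process, so its law is determined by its covariance $K$, and it is that of $\sigma W$ if and only if $K(t,t')=\sigma^2t$ for $t\le t'$. The two components $V_1-V_2$ and $U$ form the Brownian motion with the covariance matrix of $(\xi-\eta,\zeta)$, where
\[
\zeta=\eta+\frac{H(q)}{m'}(\ell(b)-m')=\log q(b)+\frac{H(q)}{m'}\ell(b)
\]
is a centered function of $b$. Let $\Gamma=\mathrm{Cov}(\xi-\eta,\zeta)$; then $\mathrm{Cov}((V_1-V_2)(t_1),U(t_2))=\Gamma\min(t_1,t_2)$. Let $0\le t\le t'\le1$. Since $m'<m$, we have $\min(\frac tm,\frac{t'}{m'})=\frac tm$, and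
\[
K(t,t')=t\left(\frac{\mathrm{Var}(\xi)+\mathrm{Var}(\xi-\eta)+\Gamma}m+\frac{\mathrm{Var}(\zeta)}{m'}\right)+\Gamma\min\left(\frac{t'}m,\frac t{m'}\right).
\]
For $t'=t$ the last minimum is $t/m$, so $K(t,t)=\sigma^2t$ for a constant $\sigma^2\ge0$, and $X(t)$ has law $N(0,\sigma^2t)$. For $0<t<t'$,
\[
K(t,t')-K(t,t)=\Gamma\left(\min\left(\frac{t'}m,\frac t{m'}\right)-\frac tm\right),
\]
and the bracket is positive because $t'>t$ and $m'<m$. So $X$ has the law of a multiple of $W$ if and only if $\Gamma=0$. The left side is the covariance of $X(t)$ with the later increment $X(t')-X(t)$: the coordinate $v$ reads after time $t$ symbols whose letter $b$ was read by $z$ before time $t$.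

It remains to compute $\Gamma$. We have $\xi-\eta=\log\left(p(b,a)/q(b)\right)+H(p)-H(q)$, so $\mathbb E[\xi-\eta\mid b]=-H_b+H(p)-H(q)$. Using $q(0)\zeta(0)+q(1)\zeta(1)=0$ twice,
\[
\Gamma=-q(0)\zeta(0)H_0-q(1)\zeta(1)H_1=-q(0)\zeta(0)(H_0-H_1).
\]
Thus $\Gamma=0$ if and only if $H_0=H_1$ or $\zeta(0)=0$, and $\zeta(0)=0$ means $\zeta\equiv0$. If $\zeta\equiv0$, then $q(b)=\kappa_b^{\,s}$ with $s=H(q)/m'$. Conversely, if $q(b)=\kappa_b^{\,s}$ for $b=0,1$, then $\log q(b)=-s\ell(b)$; taking expectations gives $H(q)=sm'$, so $\zeta\equiv0$.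
\end{proof}

\begin{example}\label{ex:gauss}
Let $\kappa_0=\kappa_1=\frac14$, $p(0,0)=p(0,1)=p(1,0)=\frac16$ and $p(1,1)=\frac12$. Then $m'=\log4<m$. Here $q=(\frac13,\frac23)$, so no $s$ satisfies $q(0)=q(1)=4^{-s}$. Also $H_0=\log2$, while $H_1$ is the entropy of $(\frac14,\frac34)$, which is less than $\log2$. The limit has Gaussian marginals $N(0,\sigma^2t)$ and is not a multiple of $W$. Both clocks are deterministic in this example.
\end{example}

\begin{remark}\label{rem:param}
The conditions $m'<m$ and $\Gamma\ne0$ are open in the parameters $(p,\kappa_0,\kappa_1)$, so the failure in case (i) persists under small changes of the parameters within the family, whereas case (iii) requires the equation $m'=m$. For $p\equiv\frac14$, that is $\varphi\equiv0$, we have $H_0=H_1$ and $m'=-\frac12\log(\kappa_0\kappa_1)$, so the limit fails to be a multiple of $W$ exactly when $\kappa_0\kappa_1=\frac1{256}$ and $\kappa_0\ne\kappa_1$.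
\end{remark}

\section{Higher dimensions}\label{sec:higher}

To raise the dimension without changing the measure of balls, we take the product with a map that has an attracting fixed point.

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
Dimension $3$ is Theorem~\ref{thm:main}. Let $M,T,\Lambda,\mu$ be as in that theorem and let $k\ge1$. On $\mathbb S^k=\mathbb R^k\cup\{\infty\}$ let $g(y)=y/2$, $g(\infty)=\infty$. In the chart $y'=y/|y|^2$ at $\infty$ the map is $y'\mapsto2y'$, so $g$ is a $C^\infty$ diffeomorphism with a hyperbolic sink $0$ and a hyperbolic source $\infty$. Any other $y$ is wandering, as shown by the neighborhood $\{\frac34|y|<|\cdot|<\frac32|y|\}$; so $\Omega(g)=\{0,\infty\}$.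

Consider $T\times g$ on $M\times\mathbb S^k$ with a product Riemannian metric. If either component of a point is wandering, so is the point; hence $\Omega(T\times g)\subset\Omega(T)\times\{0,\infty\}$. The right side is hyperbolic (add $T_0\mathbb S^k$ to the stable bundle and $T_\infty\mathbb S^k$ to the unstable bundle), and it contains the dense set of periodic points $\mathrm{Per}(T)\times\{0,\infty\}$. So equality holds and $T\times g$ is Axiom~A. Its basic sets are the products of those of $T$ with $\{0\}$ or $\{\infty\}$; one of them is $\Lambda\times\{0\}$.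

The map $\iota:x\mapsto(x,0)$ conjugates $T|_\Lambda$ to $T\times g$ on $\Lambda\times\{0\}$, so the equilibrium state of $\varphi\equiv0$ is the image of $\mu$ under $\iota$. For the product metric, the distance from $(x,0)$ to $(x',0)$ is $\mathrm{dist}(x,x')$, so the ball of radius $r$ about $(x,0)$ meets $M\times\{0\}$ exactly in $B(x,r)\times\{0\}$. Therefore $\delta$ and $X_\varepsilon$ are the same as for $T$, and the conjecture fails in dimension $3+k$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KH} Katok and Hasselblatt, \S2.5.c.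

\bibitem{LS09} Renaud Leplaideur and Benoit Saussol, \emph{Central limit theorem for dimension of Gibbs measures for skew expanding maps}, arXiv:0912.3170 (2009).

\bibitem{LS12} Renaud Leplaideur and Benoit Saussol, \emph{Central limit theorem for dimension of Gibbs measures in hyperbolic dynamics}, Stoch. Dyn. 12 (2012).

\bibitem{Robinson} Robinson, \emph{Dynamical Systems}, Ch.~VIII.

\bibitem{Smale} Smale, \emph{Differentiable dynamical systems}, Bull. AMS 73 (1967).

\bibitem{Young} L.-S. Young, \emph{Dimension, entropy and Lyapunov exponents}, ETDS 2 (1982).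

\end{thebibliography}
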